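\title{A gentle graphic arrangement that contracts to the octahedron}

\begin{abstract}
A hyperplane arrangement $f_1,\dots,f_m$ is gentle if the ideal of critical points of $\sum_i s_i\log f_i$ is generated by the equations that come from logarithmic derivations. We disprove the conjecture that a graphic arrangement is gentle if and only if the octahedron graph cannot be obtained from the graph by contracting edges of an induced subgraph: we exhibit a graph with $7$ vertices and $13$ edges whose arrangement is gentle and which contracts to the octahedron along one edge. The proof shows that the arrangement is tame, by reducing tameness in rank six to two Cohen--Macaulay conditions on a single module and computing that module from the chordless four-cycles of the graph. We also obtain $2$-connected counterexamples with any number $n\ge 7$ of vertices, and we show that gentleness passes from a subdivision of a graph to the graph.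
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Likelihood ideals}

Let $R=\mathbb C[x_1,\dots,x_n]$ and let $\mathcal A=\{f_1,\dots,f_m\}$ be a hyperplane arrangement, that is, a set of pairwise non-proportional linear forms, with hyperplanes $H_i=\{f_i=0\}$. Put $f=f_1\cdots f_m$ and $S=R[s]=R[s_1,\dots,s_m]$. The \emph{log-likelihood function} $\ell_{\mathcal A}=\sum_i s_i\log f_i$ has rational partial derivatives $\partial_j\ell_{\mathcal A}=\sum_i s_i\,(\partial_j f_i)/f_i$, and we are interested in its critical points as the parameters $s$ vary: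
\[
\mathcal L(\mathcal A)=\{(x,s)\in\mathbb C^n\times\mathbb C^m:\ f(x)\ne0,\ \ \partial_j\ell_{\mathcal A}(x,s)=0\ \text{ for } j=1,\dots,n\}.
\]
This set is stable under scaling $x$ and $s$ separately, and the Zariski closure of its image in $\mathbb P^{n-1}\times\mathbb P^{m-1}$ is the \emph{likelihood correspondence}. The \emph{likelihood ideal} $I(\mathcal A)\subseteq S$ is the prime ideal of the likelihood correspondence, that is, the ideal of all polynomials vanishing on $\mathcal L(\mathcal A)$. (If the $f_i$ are linearly independent, the critical equations force $s=0$, the correspondence is empty, and $I(\mathcal A)=(s_1,\dots,s_m)$.)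

To find elements of $I(\mathcal A)$ one looks for combinations $\sum_j g_j\,\partial_j\ell_{\mathcal A}$ without denominators. These come from the module of \emph{logarithmic derivations}
\[
\operatorname{Der}(\mathcal A)=\Big\{\theta=\sum_j g_j\partial_j:\ g_j\in R,\ \ \theta(f_i)\in(f_i)\text{ for all }i\Big\}.
\]
For $\theta\in\operatorname{Der}(\mathcal A)$ the element $\theta(\ell_{\mathcal A})=\sum_i s_i\,\theta(f_i)/f_i$ lies in $S$ and vanishes on $\mathcal L(\mathcal A)$. The Euler derivation $\sum_jx_j\partial_j$, for instance, gives $s_1+\dots+s_m$. The \emph{pre-likelihood ideal} is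
\[
I_0(\mathcal A)=\big(\theta(\ell_{\mathcal A}):\theta\in\operatorname{Der}(\mathcal A)\big)\subseteq I(\mathcal A),
\]
and $\mathcal A$ is called \emph{gentle} if $I_0(\mathcal A)=I(\mathcal A)$. The elements $\theta(\ell_{\mathcal A})$ are exactly the elements of $I(\mathcal A)$ that are linear in $s$ (Remark~\ref{rem:linear}), so gentleness says that the likelihood ideal is generated by its $s$-linear part. Equivalently, $S/I(\mathcal A)$ is the Rees algebra and $S/I_0(\mathcal A)$ the symmetric algebra of one module, the likelihood module of $\mathcal A$, and gentleness means that the two algebras agree; we will not use this description. If the $f_i$ are linearly independent, we may take them as coordinates, the derivations $f_i\,\partial/\partial f_i$ give $s_i\in I_0(\mathcal A)$, and $\mathcal A$ is gentle.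

\subsection{Graphic arrangements and the conjecture}

For a simple graph $\Gamma$ on the vertices $1,\dots,n$, the \emph{graphic arrangement} $\mathcal A(\Gamma)$ consists of the forms $x_i-x_j$ for the edges $ij$ of $\Gamma$. Forests give independent forms, and cycles are gentle by a short computation (Example~\ref{ex:cycle}). Two operations on arrangements have a meaning for graphs. A \emph{flat} of $\mathcal A$ is an intersection $X$ of hyperplanes $H_i$ (the whole space included), and the \emph{localization} at $X$ is $\mathcal A_X=\{f_i: X\subseteq H_i\}$. If $\Gamma'$ is a vertex-induced subgraph of $\Gamma$ and $X$ is the intersection of the hyperplanes of its edges, then $\mathcal A(\Gamma)_X$ consists of the edges of $\Gamma$ with both ends in one component of $\Gamma'$, and these are the edges of $\Gamma'$. On the other hand, restricting $\mathcal A(\Gamma)$ to the hyperplane $x_i=x_j$ of an edge and discarding the zero form and repeated forms gives $\mathcal A(\Gamma/ij)$, where the \emph{contraction} $\Gamma/ij$ merges $i$ and $j$ and removes loops and multiple edges.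

Let $G_{\mathrm{oct}}=K_{2,2,2}$ be the edge graph of the octahedron, with $6$ vertices and $12$ edges. The following three facts are known, and we use them without proof.
\begin{itemize}
\item[(K1)] $\mathcal A(G_{\mathrm{oct}})$ is not gentle.
\item[(K2)] Among the graphs with at most $6$ vertices, $G_{\mathrm{oct}}$ is the only one whose arrangement is not gentle.
\item[(K3)] Localizations of gentle hyperplane arrangements are gentle.
\end{itemize}
By (K1) and (K3), no graph containing $G_{\mathrm{oct}}$ as an induced subgraph is gentle. If gentleness passed to restrictions as it passes to localizations, the same would hold for every graph in which some induced subgraph contracts to $G_{\mathrm{oct}}$; and (K2) suggests that the octahedron might be the only obstruction. Say that $G_{\mathrm{oct}}$ is \emph{obtained from} $\Gamma$ if a possibly empty series of edge contractions turns some induced subgraph of $\Gamma$ into $G_{\mathrm{oct}}$. The problem we treat comes from \cite{KKMSW}.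

\medskip
\noindent\textbf{Conjecture.} \emph{A graphic arrangement $\mathcal A(\Gamma)$ is gentle if and only if $G_{\mathrm{oct}}$ cannot be obtained from $\Gamma$.}

\subsection{Results}

Throughout, $G$ is the graph with vertices $w,a,b,c,d,u,v$ and the $13$ edges
\[
wa,\ wb,\ wc,\ wd,\qquad ab,\ bc,\ cd,\ da,\qquad ua,\ uc,\qquad vb,\ vd,\qquad uv.
\]
It is the graph $K_{3,3}$ with parts $\{a,c,v\}$ and $\{b,d,u\}$, together with a vertex $w$ joined to $a,b,c,d$. Contracting $uv$ to a vertex $t$ gives the four-cycle $abcd$ with two non-adjacent vertices $w$ and $t$, each joined to $a,b,c,d$. This is $G_{\mathrm{oct}}$; see Figure~\ref{fig:G}.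

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,every node/.style={circle,draw,fill=white,inner sep=1pt,minimum size=13pt,font=\small}]
\node (a) at (-1.7,0) {$a$}; \node (b) at (0.5,-0.55) {$b$};
\node (c) at (1.7,0) {$c$}; \node (d) at (-0.5,0.55) {$d$};
\node (w) at (0,-1.9) {$w$}; \node (u) at (-0.7,2) {$u$}; \node (v) at (0.7,2) {$v$};
\draw (a)--(b)--(c)--(d)--(a) (w)--(a) (w)--(b) (w)--(c) (w)--(d) (u)--(a) (u)--(c) (v)--(b) (v)--(d);
\draw[ultra thick] (u)--(v);
\begin{scope}[xshift=5.5cm]
\node (a2) at (-1.7,0) {$a$}; \node (b2) at (0.5,-0.55) {$b$};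
\node (c2) at (1.7,0) {$c$}; \node (d2) at (-0.5,0.55) {$d$};
\node (w2) at (0,-1.9) {$w$}; \node (t) at (0,2) {$t$};
\draw (a2)--(b2)--(c2)--(d2)--(a2) (w2)--(a2) (w2)--(b2) (w2)--(c2) (w2)--(d2) (t)--(a2) (t)--(b2) (t)--(c2) (t)--(d2);
\end{scope}
\end{tikzpicture}
\caption{Left: the graph $G$, whose graphic arrangement is gentle. Right: contracting the thick edge $uv$ of $G$ to a vertex $t$ gives the octahedron graph, whose arrangement is not gentle.}\label{fig:G}
\end{figure}

\begin{theorem}\label{thm:A}
The arrangement $\mathcal A(G)$ is gentle. Since $G/uv=G_{\mathrm{oct}}$, the conjecture is false.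
\end{theorem}

The implication that fails is ``gentle $\Rightarrow$ $G_{\mathrm{oct}}$ cannot be obtained''. The other implication is not decided here. We prove gentleness through a stronger, homological property.

\begin{definition}\label{def:tame}
For a hyperplane arrangement $\mathcal A$ with $D=\operatorname{Der}(\mathcal A)$ let $\Omega^p=\Omega^p(\mathcal A)=\operatorname{Hom}_R(\wedge^pD,R)$ be the module of alternating $p$-forms on $D$. The arrangement is \emph{tame} if $\operatorname{pd}_R\Omega^p\le p$ for all $p$.
\end{definition}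

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] $\mathcal A(G)$ is tame, and $R[s]/I_0(\mathcal A(G))$ is a Cohen--Macaulay domain. In particular, the restriction of a gentle arrangement, even of a tame and gentle one, to one of its hyperplanes need not be gentle.
\item[(2)] For every $n\ge7$ there is a $2$-connected counterexample to the conjecture with $n$ vertices. The conjecture holds for $n\le6$, so $7$ is minimal.
\item[(3)] If $\Gamma'$ arises from a graph $\Gamma$ by subdividing an edge and $\mathcal A(\Gamma')$ is gentle, then $\mathcal A(\Gamma)$ is gentle. Hence no graph with an induced subgraph isomorphic to a subdivision of $G_{\mathrm{oct}}$ is gentle.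
\end{enumerate}
\end{theorem}

Contracting one of the two new edges of a subdivision returns the original graph, so part (3) says that the refuted implication does hold for such contractions; in $G$ both ends of $uv$ have degree three. Theorem~\ref{thm:A} uses none of (K1)--(K3); Theorem~\ref{thm:B} uses (K1) in parts (1) and (3), (K2) in part (2), and (K3) in part (3).

\subsection{The method}

Tame arrangements are gentle (Section~\ref{sec:tame}), so the task is to bound the projective dimension of six modules of forms. For a graph, $\operatorname{Der}$ is the second syzygy of an explicit module $Q$ built on the cycle space (Section~\ref{sec:cycles}). Triangles contribute to $Q$ in codimension two and are invisible in $\operatorname{Ext}^1(D,R)$; for $G$, what remains is a submodule $N\subseteq Q$ supported on the eleven flats of codimension three given by the chordless four-cycles. In rank six, tameness follows from two conditions on $N$ alone (Section~\ref{sec:criterion}). The module $N$ embeds in a product of eleven polynomial rings (Section~\ref{sec:N}), and in these coordinates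 both conditions are verified by hand (Sections~\ref{sec:sym} and~\ref{sec:tor}). Section~\ref{sec:proofs} assembles the proofs of the two theorems.

\section{Preliminaries}\label{sec:prelim}

\subsection{Commutative algebra}

Let $R$ be a polynomial ring over $\mathbb C$ with its standard grading. Modules are finitely generated and graded, and $M^*=\operatorname{Hom}_R(M,R)$. We suppress degree shifts when they play no role; they matter at one point, in the proof of Proposition~\ref{prop:criterion}. The codimension $\operatorname{codim}M$ is the height of $\operatorname{ann}M$, with $\operatorname{codim}0=\infty$; thus $\operatorname{codim}M\ge k$ if and only if $M_{\mathfrak p}=0$ for all primes of height less than $k$. We use the following textbook facts.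

\begin{itemize}
\item[(F1)] $\operatorname{Ext}^i(M,R)=0$ for $i<\operatorname{codim}M$, and $\operatorname{pd}M\le p$ if and only if $\operatorname{Ext}^i(M,R)=0$ for all $i>p$. If $M_{\mathfrak p}\neq0$, then $\operatorname{pd}M_{\mathfrak p}+\operatorname{depth}M_{\mathfrak p}=\operatorname{ht}\mathfrak p$ (Auslander--Buchsbaum). If $0\to M'\to F_1\to F_0\to M\to0$ is exact with $F_0,F_1$ free ($M'$ is a \emph{second syzygy} of $M$), then $\operatorname{Ext}^i(M',R)\cong\operatorname{Ext}^{i+2}(M,R)$ for $i\ge1$.
\item[(F2)] $M$ is \emph{reflexive} if $M\to M^{**}$ is an isomorphism. Duals, second syzygies and direct summands of reflexive modules are reflexive. If $M$ is reflexive, then $\operatorname{depth}M_{\mathfrak p}\ge\min(2,\operatorname{ht}\mathfrak p)$ whenever $M_\mathfrak p\ne0$; so $M_\mathfrak p$ is free for $\operatorname{ht}\mathfrak p\le2$ and $\operatorname{pd}M_{\mathfrak p}\le1$ for $\operatorname{ht}\mathfrak p=3$. A reflexive module of rank one is free, because $R$ is factorial. A map of reflexive modules that is an isomorphism at all primes of height $\le1$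 is an isomorphism. Consequently, if $M\to U$ is an isomorphism at all primes of height $\le1$ and $U$ is reflexive, then $U\cong M^{**}$.
\item[(F3)] (Peskine--Szpiro acyclicity lemma.) Let $0\to L_k\to\dots\to L_1\to L_0$ be a complex of finitely generated modules over a Noetherian local ring such that each $L_j$ is zero or has depth $\ge j$, and $H_j$ has finite length for $j\ge1$. Then $H_j=0$ for $j\ge1$.
\item[(F4)] Call $K$ \emph{$k$-perfect} if $\operatorname{Ext}^i(K,R)=0$ for all $i\ne k$. By (F1) this means that $K$ is zero or $\operatorname{pd}K=\operatorname{codim}K=k$, that is, $K$ is zero or Cohen--Macaulay of codimension $k$. Extensions and direct summands of $k$-perfect modules are $k$-perfect, and so is $R/J$ for $J$ generated by a regular sequence of length $k$. All associated primes of a $k$-perfect module have height $k$, so it has no nonzero submodule of codimension greater than $k$. In particular, if $R/J$ is $k$-perfect and $JR_P=PR_P$ for every minimal prime $P$ of $J$, then $J$ is the intersection of its minimal primes, since $(\bigcap P)/J\subseteq R/J$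 has codimension greater than $k$.
\end{itemize}
For $K$ of codimension $\ge3$ put $K^\vee=\operatorname{Ext}^3_R(K,R)$. If $K$ is $3$-perfect with free resolution $P_\bullet$ of length three, then $P_\bullet^*$ is a free resolution of $K^\vee$; hence $K^\vee$ is $3$-perfect and $K^{\vee\vee}\cong K$ by a map of degree zero.

Almost every ideal in the computation for $G$ is covered by the next lemma.

\begin{lemma}\label{lem:products}
Let $g_1,g_2,g_3$ be products of linear forms. Suppose that each choice of one factor from each $g_i$ gives three linearly independent forms, and that different choices generate different primes. Then $g_1,g_2,g_3$ is a regular sequence and $(g_1,g_2,g_3)$ is the intersection of these primes.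
\end{lemma}

\begin{proof}
The zero set of $J=(g_1,g_2,g_3)$ is the union of the zero sets of the primes, so $J$ has height three and the $g_i$ form a regular sequence. Let $P=(l_1,l_2,l_3)$ be one of the primes and $l'$ another factor of $g_1$. If $l'\in P$, the independent forms $l',l_2,l_3$ would generate $P$, against the hypothesis. The same holds for $g_2$ and $g_3$, so all other factors are units in $R_P$ and $JR_P=PR_P$. Now apply (F4).
\end{proof}

\subsection{Gentleness as a depth condition}

The \emph{rank} $r$ of $\mathcal A$ is the dimension of the span of the $f_i$, and $\mathcal A$ is \emph{essential} if $r=n$. Graphic arrangements are never essential, but the missing directions play no role.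

\begin{lemma}\label{lem:ess}
Choose coordinates $y_1,\dots,y_r,z_1,\dots,z_{n-r}$ with all $f_i$ in $R_0=\mathbb C[y]$, and let $\mathcal A_0$ be the essential arrangement given by the same forms in $R_0$. Put $S_0=R_0[s]$. Then
\[
\operatorname{Der}(\mathcal A)=\big(R\otimes_{R_0}\operatorname{Der}(\mathcal A_0)\big)\oplus\bigoplus_kR\,\partial_{z_k},\qquad
\Omega^p(\mathcal A)=\bigoplus_i\big(R\otimes_{R_0}\Omega^i(\mathcal A_0)\big)\otimes_{\mathbb C}\wedge^{p-i}\langle dz_1,\dots,dz_{n-r}\rangle,
\]
and $I_0(\mathcal A)=I_0(\mathcal A_0)S$, $I(\mathcal A)=I(\mathcal A_0)S$. Hence $\mathcal A$ is gentle, or tame, if and only if $\mathcal A_0$ is, and $S/I_0(\mathcal A)$ is a polynomial ring over $S_0/I_0(\mathcal A_0)$.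
\end{lemma}

\begin{proof}
The $\partial_{z_k}$ kill all $f_i$. Expanding $\theta=\sum g_j\partial_{y_j}$ in monomials in $z$ shows that $\theta$ is logarithmic if and only if each coefficient is in $\operatorname{Der}(\mathcal A_0)$. This gives the first formula and the one for $I_0$. The second formula follows by taking exterior powers and duals, which commute with the flat base change $R_0\to R$. Since $\mathcal L(\mathcal A)=\mathcal L(\mathcal A_0)\times\mathbb C^{n-r}$, we get the formula for $I$. Ideals of $S_0$ are recovered from their extensions to $S=S_0[z]$, so gentleness is equivalent for both. A minimal graded resolution over $R_0$ stays minimal over $R$, so $\operatorname{pd}\Omega^p(\mathcal A)$ is the maximum of $\operatorname{pd}\Omega^i(\mathcal A_0)$ over the indices $i\le p$ that occur, among them $i=p$; so tameness is equivalent for both.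
\end{proof}

From now on $D=\operatorname{Der}(\mathcal A)$, $\ell=\ell_{\mathcal A}$, $I_0=I_0(\mathcal A)$, $I=I(\mathcal A)$. The module $D$ is isomorphic to the kernel of $R^n\oplus R^m\to R^m$, $(\theta,k)\mapsto(\theta(f_i)-k_if_i)_i$, so it is a second syzygy and therefore reflexive.

\begin{lemma}\label{lem:sat}
Let $\mathcal A$ have rank $r$ and let $U=\{f\ne0\}\subseteq\mathbb C^n$. Then $\mathcal L(\mathcal A)\cong U\times\mathbb C^{m-r}$ over $U$; in particular it is irreducible. Moreover $I=I_0S_f\cap S$ is prime of height $r$, and $\mathcal A$ is gentle if and only if $f$ is a nonzerodivisor on $S/I_0$.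
\end{lemma}

\begin{proof}
Put $t_i=s_i/f_i$, so that $S_f=R_f[t_1,\dots,t_m]$. The elements $\partial_j\ell=\sum_i(\partial_jf_i)t_i$ are linear forms in $t$ with constant coefficients, and they span a space of dimension $r$. So they generate a prime ideal of height $r$ in $S_f$, with zero set $\mathcal L(\mathcal A)\cong U\times\mathbb C^{m-r}$. This ideal is $I_0S_f$: each $\theta(\ell)$ is a combination of the $\partial_j\ell$, and $f\,\partial_j\ell\in I_0$ because $f\partial_j\in D$. By the Nullstellensatz $I=I_0S_f\cap S$. Finally, $I_0S_f\cap S=I_0$ holds exactly when $f$ is a nonzerodivisor on $S/I_0$.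
\end{proof}

\begin{remark}\label{rem:linear}
Let $F=\sum g_is_i\in I$ with $g_i\in R$. In the coordinates of Lemma~\ref{lem:ess}, comparing terms of degree one in $t$ gives $F=\sum_{j\le r}h_j\,\partial_{y_j}\ell$ with $h_j\in R_f$, that is, $g_if_i=\sum_jh_j\,\partial_{y_j}f_i$. The constant matrix $(\partial_{y_j}f_i)$ has rank $r$, so the $h_j$ are $\mathbb C$-linear combinations of the $g_if_i$ and lie in $R$. Thus $\theta=\sum h_j\partial_{y_j}\in D$ and $F=\theta(\ell)$.
\end{remark}

So $I_0$ can differ from $I$ only by primary components over $\{f=0\}$. The next lemma shows that these are smaller than $\mathcal L(\mathcal A)$, which has dimension $m$ in the essential case.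

\begin{lemma}\label{lem:boundary}
If $\mathcal A$ is essential, then $\dim\big(V(I_0)\cap\{f=0\}\big)\le m-1$.
\end{lemma}

\begin{proof}
The hypersurface $\{f=0\}$ is the union, over the finitely many flats $X\neq\mathbb C^r$, of the strata $X^\circ=X\setminus\bigcup_{i\notin\mathcal A_X}H_i$. Fix $X$ and $x\in X^\circ$, and let $h=\prod_{i\notin\mathcal A_X}f_i$, so $h(x)\neq0$. Write $\mathbb C^r=X\oplus Y$ and let $E_Y$ be the Euler field of $Y$. For $i\in\mathcal A_X$ the form $f_i$ vanishes on $X$, so $\partial_\xi f_i=0$ for every constant field $\partial_\xi$ with $\xi\in X$, and $E_Yf_i=f_i$. Hence $h\partial_\xi$ and $hE_Y$ lie in $D$. Each $\theta\in D$ imposes on the fiber of $V(I_0)$ over $x$ a linear condition on $s$, with coefficient vector $(\theta(f_i)/f_i)(x)$. For $\theta=h\partial_\xi$ the coordinates $i\in\mathcal A_X$ vanish and the others are $h(x)f_i(\xi)/f_i(x)$; they are not all zero for $\xi\neq0$, because no nonzero vector lies on all hyperplanes of an essential arrangement. For $\theta=hE_Y$ the coordinates $i\in\mathcal A_X$ equal $h(x)\neq0$, and $\mathcal A_X\neq\emptyset$.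 These are $\dim X+1$ independent conditions, so the part of $V(I_0)$ over $X^\circ$ has dimension at most $\dim X+m-(\dim X+1)=m-1$.
\end{proof}

\begin{corollary}\label{cor:pd}
Let $\mathcal A$ be essential of rank $r$. If $\operatorname{pd}_S(S/I_0)\le r$, then $\mathcal A$ is gentle and $S/I_0$ is Cohen--Macaulay.
\end{corollary}

\begin{proof}
Let $P$ be an associated prime of $S/I_0$. Then $(S/I_0)_P$ has depth zero, so $\operatorname{ht}P=\operatorname{pd}(S/I_0)_P\le r$ by (F1), and $\dim V(P)\ge(r+m)-r=m$. By Lemma~\ref{lem:boundary}, $f\notin P$. So $f$ is a nonzerodivisor on $S/I_0$, and Lemma~\ref{lem:sat} gives $I_0=I$, of height $r$. Thus $S/I_0$ is $r$-perfect.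
\end{proof}

\section{The cycle module of a graph}\label{sec:cycles}

Let $\Gamma$ be a connected graph with edge set $E$. Fix a vertex $w$ and set $x_w=0$; in the coordinates $x_i-x_w$ this is the essential arrangement of Lemma~\ref{lem:ess}, over the polynomial ring $R$ in the remaining variables. Let $W$ be the complex vector space spanned by symbols $[ij]$, one for each ordered pair of adjacent vertices, subject to
\[
[ji]=-[ij],\qquad\qquad \sum_{j\sim i}[ij]=0\quad\text{for each vertex } i.
\]
If we orient each edge $e$ as $i\to j$ and put $f_e=x_i-x_j$, $[e]=[ij]$, then $W=\mathbb C^E/L$, where $L$ is the image of $x\mapsto(f_e(x))_e$: the $i$-th unit vector maps to $\sum_{j\sim i}[ij]$. The product $f_e[e]$ does not depend on the orientation. The \emph{cycle module} is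
\[
Q=(R\otimes W)\big/\big((x_i-x_j)[ij]:\ ij\in E\big).
\]

\begin{lemma}\label{lem:Q}
The sequence $0\to D\to R^E\to R\otimes W\to Q\to0$, with maps $\theta\mapsto(\theta(f_e)/f_e)_e$ and $(g_e)\mapsto\sum g_ef_e[e]$, is exact.
\end{lemma}

\begin{proof}
We have $\sum g_ef_e[e]=0$ if and only if $(g_ef_e)_e\in R\otimes L$, that is, $(g_ef_e)_e=(\theta(f_e))_e$ for a derivation $\theta$ of $R$. This $\theta$ is logarithmic, and it is unique because the $f_e$ span all linear forms.
\end{proof}

An oriented cycle $Z$ of $\Gamma$ defines a functional $\lambda_Z$ on $W$: $\lambda_Z[ij]$ is $1$ if $Z$ traverses $i\to j$, it is $-1$ if $Z$ traverses $j\to i$, and $0$ otherwise. It respects the vertex relations because $Z$ enters and leaves each of its vertices once. Let $I_Z$ be the prime ideal generated by the differences $x_i-x_j$ for $i,j$ on $Z$; it is the ideal of the flat where all vertices of $Z$ have equal coordinates, and its height is the length of $Z$ minus one. As $f_e\in I_Z$ for the edges $e$ of $Z$, the functional $\lambda_Z$ induces an $R$-linear \emph{evaluation map}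
\[
\operatorname{ev}_Z\colon Q\to R/I_Z .
\]

\begin{example}[a single cycle]\label{ex:cycle}
Let $\Gamma=Z$ be a cycle of length $k\ge3$, with edges oriented cyclically. Then $f_1+\dots+f_k=0$ and $R=\mathbb C[f_1,\dots,f_{k-1}]$. The vertex relations identify all $[e]$, so $W=\mathbb C$ and $\operatorname{ev}_Z\colon Q\to R/I_Z=\mathbb C$ is an isomorphism. By Lemma~\ref{lem:Q}, $D$ is the module of syzygies of $(f_1,\dots,f_k)$. Subtracting a multiple of the Euler syzygy $(1,\dots,1)$ makes the last entry zero, so $D=R\oplus D_0$, where $D_0$ is the module of syzygies of the regular sequence $f_1,\dots,f_{k-1}$, generated by the Koszul syzygies. Therefore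
\[
I_0=\big(s_1+\dots+s_k,\ \ f_js_i-f_is_j\ (1\le i<j\le k-1)\big).
\]
Eliminating $s_k$ leaves the ideal of $2\times2$ minors of a generic $2\times(k-1)$ matrix, which is prime and does not contain $f$. So cycles are gentle by Lemma~\ref{lem:sat}.

The Koszul complex gives $\operatorname{pd}D=k-3$. For a triangle $D$ is free. The four-cycle is the first case with something to prove, and it is the model for all that follows. Here $0\to R\to R^3\to D_0\to0$ is exact and $\operatorname{Ext}^1(D,R)\cong\operatorname{Ext}^3(Q,R)=Q^\vee\cong\mathbb C$. Dualizing gives $0\to D_0^*\to R^3\to R\to Q^\vee\to0$, so $D_0^*$ is a second syzygy of the $3$-perfect module $Q^\vee$ and $\operatorname{pd}D_0^*\le1$. Now $\Omega^1=D_0^*\oplus R$, while $\Omega^2=(\wedge^2D_0)^*\oplus D_0^*$ and $\Omega^3=(\wedge^2D_0)^*$, with $(\wedge^2D_0)^*$ reflexive of rank one, hence free. The four-cycle is tame, and the reason is that $Q$ is $3$-perfect.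
\end{example}

The second example shows triangles and a chordless four-cycle together. It is also a step in the computation for $G$, whose subgraph on $w,a,b,c,d$ is this wheel; for that reason we allow extra variables in the ring. We write $a,b,\dots$ for the variables $x_a,x_b,\dots$.

\begin{lemma}[the wheel]\label{lem:wheel}
Let $R$ be a polynomial ring with $a,b,c,d$ among its variables, and let $Q'$ be the cycle module over $R$ of the wheel with rim $\varepsilon\colon a\to b\to c\to d\to a$ and hub $w$, $x_w=0$. Evaluation on the triangles $w\to a\to b$, $w\to b\to c$, $w\to c\to d$, $w\to d\to a$ gives a surjection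
\[
Q'\to R/(a,b)\oplus R/(b,c)\oplus R/(c,d)\oplus R/(d,a).
\]
Its kernel is generated by $a[ab]$, which has annihilator $I_\varepsilon$ and $\operatorname{ev}_\varepsilon(a[ab])=a$.
\end{lemma}

\begin{proof}
Put $k_1=[ab]$, $k_2=[bc]$, $k_3=[cd]$, $k_4=[da]$. The relations at $a,b,c,d$ read $[wa]=k_1-k_4$, $[wb]=k_2-k_1$, $[wc]=k_3-k_2$, $[wd]=k_4-k_3$, and their sum is the relation at $w$. So $Q'$ is generated by $k_1,\dots,k_4$ with relations
\begin{gather*}
(a-b)k_1=(b-c)k_2=(c-d)k_3=(d-a)k_4=0,\\
a(k_1-k_4)=b(k_2-k_1)=c(k_3-k_2)=d(k_4-k_3)=0 .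
\end{gather*}
The map sends $k_i$ to the $i$-th unit vector, so it is onto and its kernel is generated by $ak_1,bk_1,bk_2,ck_2,ck_3,dk_3,dk_4,ak_4$. Using the two rows of relations alternately, $ak_1=bk_1=bk_2=ck_2=ck_3=dk_3=dk_4=ak_4$. This one element is killed by $a-b$, $b-c$ and $c-d$ (write it as $ak_1$, $bk_2$, $ck_3$), which generate $I_\varepsilon$. Its image under $\operatorname{ev}_\varepsilon$ is $a$, a nonzero element of the domain $R/I_\varepsilon$, so the annihilator is no larger.
\end{proof}

The functional $\lambda_\varepsilon$ is the sum of the four triangle functionals, so the rim has no generator of its own in degree zero; it appears in degree one, through $a[ab]$. The quotient supported on the triangles is $2$-perfect, so $\operatorname{Ext}^3(Q',R)$ sees only the kernel $R/I_\varepsilon$.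

\section{Tame arrangements are gentle}\label{sec:tame}

That tame arrangements are gentle is known; we give a proof. By Corollary~\ref{cor:pd} we need a resolution of $S/I_0$ of length $r$. If $D$ is free with basis $\theta_1,\dots,\theta_r$, the candidate is the Koszul complex on the $\theta_i(\ell)$, with terms $\wedge^jD\otimes S$. In general $\wedge^jD$ may have too little depth, and we replace it by the reflexive module $\Omega^{r-j}$, which agrees with it wherever $D$ is free. Tameness is exactly the depth bound that the acyclicity lemma then requires.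

Alternating forms on $D$ have the usual wedge product and contraction $\iota_\theta\beta=\beta(\theta,-,\dots,-)$, with $\iota_\theta(\alpha\wedge\beta)=\alpha(\theta)\beta-\alpha\wedge\iota_\theta\beta$ for a $1$-form $\alpha$. Each $f_i$ gives $df_i/f_i\in\Omega^1$, $\theta\mapsto\theta(f_i)/f_i$. Put $\omega=\sum_is_i\,df_i/f_i\in\Omega^1\otimes_RS$, so that $\omega(\theta)=\theta(\ell)$.

\begin{proposition}\label{prop:tame}
If $\mathcal A$ is essential of rank $r$ and tame, then $\mathcal A$ is gentle and $S/I_0$ is Cohen--Macaulay.
\end{proposition}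

\begin{proof}
Let $\mathcal C_\bullet$ be the complex with $\mathcal C_j=\Omega^{r-j}\otimes_RS$ for $0\le j\le r$ and differential $\omega\wedge-$.

\emph{Step 1: $H_0(\mathcal C)\cong S/I_0$.} The module $\Omega^r$ is reflexive of rank one, so $\Omega^r=R\nu$. The map $D\to\Omega^{r-1}$, $\theta\mapsto\iota_\theta\nu$, is an isomorphism at primes of height $\le1$, where $D$ is free, hence an isomorphism by (F2). Since $\wedge^{r+1}D$ is torsion, $\Omega^{r+1}=0$, and $0=\iota_\theta(\omega\wedge\nu)$ gives $\omega\wedge\iota_\theta\nu=\omega(\theta)\nu$. So the image of $\mathcal C_1$ in $\mathcal C_0=S\nu$ is $I_0\nu$.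

We show $H_j(\mathcal C)=0$ for $j\ge1$ by induction on $r$. For $r=0$ the complex has one term. Let $r\ge1$ and let $\mathfrak m=(x_1,\dots,x_r)$.

\emph{Step 2: localizations are tame.} Let $\mathfrak p\ne\mathfrak m$ be a prime of $R$, let $X=\bigcap_{f_i\in\mathfrak p}H_i$ and $k=\operatorname{codim}X$. A form $f_i$ with $X\subseteq H_i$ is a linear combination of forms in $\mathfrak p$, so $\mathcal A_X=\{f_i\in\mathfrak p\}$. We have $k<r$, since otherwise $\mathfrak p$ would contain all linear forms. Choose a basis $\{f_j\}_{j\in B}$ of the span of $\mathcal A_X$ as coordinates $y_1,\dots,y_k$, and complete it by $z_l=f_{i_l}$, $1\le l\le r-k$, with $i_l\notin\mathcal A_X$; this is possible because $\mathcal A$ is essential. Let $\mathcal A'$ be $\mathcal A_X$ viewed in $R'=\mathbb C[y]$, an essential arrangement of rank $k$, with modules $D'$ and $\Omega'^i$. For $i\notin\mathcal A_X$ the form $f_i$ is a unit in $R_\mathfrak p$, so $D_\mathfrak p=\operatorname{Der}(\mathcal A_X)_\mathfrak p$, and Lemma~\ref{lem:ess} for $\mathcal A_X$ gives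
\begin{equation}\label{eq:loc}
(\Omega^q)_\mathfrak p=\bigoplus_i\big(R_\mathfrak p\otimes_{R'}\Omega'^i\big)\otimes\wedge^{q-i}\langle dz_1,\dots,dz_{r-k}\rangle .
\end{equation}
The prime $(y)$ contains the same forms $f_i$ as $\mathfrak p$, so \eqref{eq:loc} holds for it too: $R_{(y)}\otimes\Omega'^i$ is a summand of $(\Omega^i)_{(y)}$ and has projective dimension $\le i$. A minimal graded resolution of $\Omega'^i$ has its matrix entries in $(y)$ and stays exact and minimal under the flat map $R'\to R_{(y)}$. Hence $\operatorname{pd}\Omega'^i\le i$, the arrangement $\mathcal A'$ is tame, and the inductive hypothesis applies to it.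

\emph{Step 3: $H_j(\mathcal C)_\mathfrak p=0$ for $j\ge1$ and $\mathfrak p\neq\mathfrak m$.} We split $\omega$ along \eqref{eq:loc}. For $i\notin\mathcal A_X$ write $df_i=\sum_l c_{il}\,dz_l+\sum_{j\in B}c'_{ij}\,df_j$ with constants $c_{il},c'_{ij}$. Then
\[
\omega=\sum_{j\in\mathcal A_X}s'_j\,\frac{df_j}{f_j}+\sum_lt_l\,dz_l,\qquad t_l=\sum_{i\notin\mathcal A_X}c_{il}\frac{s_i}{f_i},
\]
where $s'_j=s_j+f_j\sum_{i\notin\mathcal A_X}c'_{ij}\,s_i/f_i$ for $j\in B$ and $s'_j=s_j$ for $j\in\mathcal A_X\setminus B$. Since $df_{i_l}=dz_l$, the element $t_l$ is the unit multiple $s_{i_l}/f_{i_l}$ of $s_{i_l}$ plus a combination of the $s_i$ with $i\notin\mathcal A_X\cup\{i_1,\dots,i_{r-k}\}$. So the $s'_j$, the $t_l$ and these remaining $s_i$ arise from $s_1,\dots,s_m$ by a triangular invertible substitution, and they are polynomial variables of $R_\mathfrak p[s]$ over $R_\mathfrak p$. Let $S'=R'[s'_j:j\in\mathcal A_X]$ and let $\mathcal C'$ be the complex of $\mathcal A'$ over $S'$. By \eqref{eq:loc}, $\mathcal C_\mathfrak p$ is the tensor product over $R_\mathfrak p[s]$ of $\mathcal C'\otimes_{S'}R_\mathfrak p[s]$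 with the complex $\big(\wedge^\bullet\langle dz\rangle\otimes R_\mathfrak p[s],\ \sum t_l\,dz_l\wedge-\big)$, which is the Koszul complex of $t_1,\dots,t_{r-k}$. By induction and flatness, the first factor has homology only at its end, namely $(S'/I_0(\mathcal A'))\otimes_{S'}R_\mathfrak p[s]$. The second factor is a complex of free modules, so the homology of $\mathcal C_\mathfrak p$ is the Koszul homology of $t$ on this ring. The ring is a polynomial ring in variables that include the $t_l$, so this homology vanishes for $j\ge1$.

\emph{Step 4: exactness at $\mathfrak m$.} Let $S_e$ be the part of $S$ of degree $e$ in $s$, a free $R$-module of finite rank. As $\omega$ is linear in $s$, the complex $\mathcal C$ is the direct sum over $e$ of strands with terms $\Omega^{r-j}\otimes S_{e-j}$. By Step~3 the homology of a strand in degrees $j\ge1$ is supported at $\mathfrak m$, hence of finite length. The $j$-th term is a sum of copies of $\Omega^{r-j}$, whose depth at $\mathfrak m$ is $r-\operatorname{pd}\Omega^{r-j}\ge j$; this is where tameness of $\mathcal A$ enters. By (F3), $H_j(\mathcal C)=0$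 for $j\ge1$.

Thus $0\to\mathcal C_r\to\dots\to\mathcal C_0\to S/I_0\to0$ is exact with $\operatorname{pd}_S\mathcal C_j\le r-j$, so $\operatorname{pd}_S(S/I_0)\le\max_j(j+\operatorname{pd}_S\mathcal C_j)\le r$. Corollary~\ref{cor:pd} finishes the proof.
\end{proof}

\section{A criterion for tameness in rank six}\label{sec:criterion}

For the four-cycle only $D_0$ and $D_0^*$ had to be understood. In rank six, exterior squares enter. A module $V$ of projective dimension one has an exterior square with a short explicit resolution, but the modules $\Omega^p$ are reflexive hulls of exterior powers. The first lemma measures the difference between a module and its hull; the second applies it to $\wedge^2V$. We write $S_2$ for the symmetric square over $R$.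

\begin{lemma}\label{lem:hull}
Let $0\to P_2\to P_1\to P_0\to M\to0$ be a free resolution, and suppose $M_\mathfrak p$ is free whenever $\operatorname{ht}\mathfrak p\le2$. Then there is an exact sequence of degree-zero maps
\[
0\to M\to M^{**}\to\big(\operatorname{Ext}^2(M,R)\big)^\vee\to0 .
\]
\end{lemma}

\begin{proof}
In the dual complex $P_0^*\to P_1^*\to P_2^*$ let $B=\operatorname{im}(P_0^*\to P_1^*)$, $Z=\ker(P_1^*\to P_2^*)$, $B'=\operatorname{im}(P_1^*\to P_2^*)$, and let $Y=Z/B=\operatorname{Ext}^1(M,R)$, $Y'=P_2^*/B'=\operatorname{Ext}^2(M,R)$. Both $Y$ and $Y'$ have codimension $\ge3$, so $\operatorname{Ext}^i(Y,R)=\operatorname{Ext}^i(Y',R)=0$ for $i\le2$. We dualize four short exact sequences.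
\begin{itemize}
\item $0\to B'\to P_2^*\to Y'\to0$ gives $B'^*=P_2$, $\operatorname{Ext}^1(B',R)=0$, $\operatorname{Ext}^2(B',R)=Y'^\vee$.
\item $0\to Z\to P_1^*\to B'\to0$ gives $Z^*=P_1/P_2$ and $\operatorname{Ext}^1(Z,R)=Y'^\vee$.
\item $0\to B\to Z\to Y\to0$ gives $B^*=Z^*$ and $\operatorname{Ext}^1(B,R)=\operatorname{Ext}^1(Z,R)$.
\item $0\to M^*\to P_0^*\to B\to0$ gives $0\to P_1/P_2\to P_0\to M^{**}\to Y'^\vee\to0$.
\end{itemize}
The composite $P_1\to B^*\to P_0$ is dual to $P_0^*\to B\subseteq P_1^*$, so it is the given map, with cokernel $M$.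
\end{proof}

\begin{lemma}\label{lem:wedge}
Let $\operatorname{pd}V\le1$ and suppose $K=\operatorname{Ext}^1(V,R)$ has codimension $\ge3$. Then $\operatorname{pd}\wedge^2V\le2$, $\operatorname{Ext}^2(\wedge^2V,R)\cong S_2K$, and $0\to\wedge^2V\to(\wedge^2V)^{**}\to(S_2K)^\vee\to0$ is exact, all maps of degree zero.
\end{lemma}

\begin{proof}
Let $0\to G_1\xrightarrow{\varphi}G_0\to V\to0$ be a free resolution, so $K=\operatorname{coker}\varphi^*$. At a prime of height $\le2$ the map $\varphi^*$ is surjective, so $\varphi$ splits and $V$ is free. Consider the complex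
\begin{equation}\label{eq:wedge}
0\to S_2G_1\to G_1\otimes G_0\to\wedge^2G_0\to\wedge^2V\to0
\end{equation}
with maps $gg'\mapsto g\otimes\varphi(g')+g'\otimes\varphi(g)$ and $g\otimes e\mapsto\varphi(g)\wedge e$. It is exact at $\wedge^2V$ and $\wedge^2G_0$, as $\wedge^2V=\wedge^2G_0/(\varphi(G_1)\wedge G_0)$. Where $\varphi$ splits, $G_0=G_1\oplus V$ and the kernel of the middle map is the kernel of $G_1\otimes G_1\to\wedge^2G_1$, the symmetric tensors, onto which $S_2G_1$ maps isomorphically in characteristic zero. So the remaining homology has codimension $\ge3$. If it were nonzero, localize at a minimal prime of its support: the homology becomes of finite length and the three free terms have depth $\ge3$, so (F3) gives a contradiction. Thus \eqref{eq:wedge} is a resolution.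

In characteristic zero, $S_2(G_1^*)\to(S_2G_1)^*$, sending $\xi\eta$ to $gg'\mapsto\xi(g)\eta(g')+\xi(g')\eta(g)$, is an isomorphism. Under it the dual of the first map of \eqref{eq:wedge} is $G_1^*\otimes G_0^*\to S_2(G_1^*)$, $\xi\otimes\eta\mapsto\xi\cdot\varphi^*\eta$, whose cokernel is $S_2(\operatorname{coker}\varphi^*)=S_2K$. Lemma~\ref{lem:hull} applies to $\wedge^2V$ and gives the last claim.
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $\mathcal A$ be essential of rank $6$ with $\operatorname{pd}D\le1$, and suppose $C=\operatorname{Ext}^1(D,R)\cong N^\vee$ up to shift, with $N$ a $3$-perfect module. Let $\tau\subseteq S_2N$ be the largest submodule of codimension $\ge4$. If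
\begin{itemize}
\item[(i)] $S_2N/\tau$ is $3$-perfect, and
\item[(ii)] $(S_2C)^\vee$ is $3$-perfect,
\end{itemize}
then $\mathcal A$ is tame.
\end{proposition}

\begin{proof}
The map $D\to R$, $\theta\mapsto\theta(f_1)/f_1$, sends the Euler derivation to $1$, so $D\cong R\oplus D_0$ with $D_0$ its kernel. The module $D_0$ is reflexive of rank five, free at primes of height $\le2$, with $\operatorname{pd}D_0\le1$ and $\operatorname{Ext}^1(D_0,R)=C$. Put $\Omega_0^p=(\wedge^pD_0)^*$. Then $\Omega^p\cong\Omega_0^p\oplus\Omega_0^{p-1}$ and $\Omega^6_0=0$, so it suffices to show $\operatorname{pd}\Omega_0^p\le p$ for $0\le p\le5$.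

\emph{$p=0,5,4$.} The modules $\Omega_0^0$ and $\Omega_0^5$ are reflexive of rank one, hence free; let $\nu$ generate $\Omega_0^5$. The map $D_0\to\Omega_0^4$, $e\mapsto\iota_e\nu$, is an isomorphism where $D_0$ is free, hence an isomorphism by (F2), and $\operatorname{pd}\Omega_0^4\le1$.

\emph{$p=1$.} Let $V=\Omega_0^1=D_0^*$. Dualizing a resolution $0\to F_1\to F_0\to D_0\to0$ gives $0\to V\to F_0^*\to F_1^*\to C\to0$. As $C$ is $3$-perfect, (F1) gives $\operatorname{pd}V\le1$ and $\operatorname{Ext}^1(V,R)=C^\vee\cong N$ up to shift. Condition (i) does not depend on a shift of $N$, so we may assume $N=\operatorname{Ext}^1(V,R)$.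

\emph{$p=3$.} The map $\wedge^2D_0\to\Omega_0^3$, $e\wedge e'\mapsto\iota_e\iota_{e'}\nu$, is an isomorphism where $D_0$ is free, so $\Omega_0^3\cong(\wedge^2D_0)^{**}$. Lemma~\ref{lem:wedge} for $D_0$ gives $0\to\wedge^2D_0\to\Omega_0^3\to(S_2C)^\vee\to0$, and (ii) gives $\operatorname{pd}\Omega_0^3\le\max(2,3)=3$.

\emph{$p=2$.} The natural map $\wedge^2V\to\Omega_0^2$ is an isomorphism where $D_0$ is free, so $\Omega_0^2\cong(\wedge^2V)^{**}$, and Lemma~\ref{lem:wedge} for $V$ gives
\[
0\to\wedge^2V\to\Omega_0^2\to T'\to0,\qquad T'=(S_2N)^\vee .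
\]
The estimate used for $p=3$ would again give $3$, one too many; we need $\operatorname{Ext}^3(T',R)$ to cancel against $\operatorname{Ext}^2(\wedge^2V,R)$. Let $\bar N_2=S_2N/\tau$. Since $\operatorname{Ext}^2(\tau,R)=\operatorname{Ext}^3(\tau,R)=0$, we have $T'=\bar N_2^\vee$. By (i), $T'$ is $3$-perfect and $\operatorname{Ext}^3(T',R)\cong\bar N_2$ in degree zero. The long exact sequence gives $\operatorname{Ext}^i(\Omega_0^2,R)=0$ for $i\ge4$ and a sequence of degree-zero maps
\[
0\to\operatorname{Ext}^2(\Omega_0^2,R)\to S_2N\xrightarrow{\ h\ }\bar N_2\to\operatorname{Ext}^3(\Omega_0^2,R)\to0 .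
\]
As $\Omega_0^2$ is reflexive, it has projective dimension $\le1$ at primes of height $\le3$, so $\operatorname{Ext}^2(\Omega_0^2,R)$ has codimension $\ge4$ and $\ker h\subseteq\tau$. Conversely $h(\tau)=0$, because $\bar N_2$ has no nonzero submodule of codimension $\ge4$. So $h$ induces an injective map $\bar N_2\to\bar N_2$ of degree zero, which is bijective since the graded pieces are finite-dimensional. Hence $\operatorname{Ext}^3(\Omega_0^2,R)=0$ and $\operatorname{pd}\Omega_0^2\le2$.
\end{proof}

The rank enters through the duality $\Omega_0^p\cong(\wedge^{r-1-p}D_0)^{**}$: for $r=6$ it turns $p=3$ into an exterior square, whereas for $r=7$ the case $p=3$ involves a third exterior power on both sides.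

\section{The module $N$ of the graph $G$}\label{sec:N}

From here through Section~\ref{sec:tor}, $\mathcal A$ is the essential arrangement of $G$ with $x_w=0$, so $R=\mathbb C[a,b,c,d,u,v]$, $r=6$, $m=13$, and $Q$ is the cycle module of $G$.

\subsection{Eleven four-cycles}

The triangles of $G$ are the four triangles of the wheel, since $K_{3,3}$ has none. We use the following oriented four-cycles; their flats have codimension three and are distinct, because the vertex sets are.
\[
\begin{array}{lll}
\alpha_x\colon u\to a\to x\to c\to u & (x=w,b,d) & \text{flat } u=a=c=x,\\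
\beta_y\colon v\to b\to y\to d\to v & (y=w,a,c) & \text{flat } v=b=d=y,\\
\gamma_{ij}\colon u\to i\to j\to v\to u & (i=a,c;\ j=b,d) & \text{flat } u=v=i=j,\\
\varepsilon\colon a\to b\to c\to d\to a & & \text{flat } a=b=c=d,
\end{array}
\]
where $w$ stands for the value $0$. (These are the chordless four-cycles: the nine of $K_{3,3}$, and $\alpha_w,\beta_w$.) Let $\Pi=\bigoplus_ZR/I_Z$ over these eleven cycles, a product of domains, and $\operatorname{ev}=(\operatorname{ev}_Z)_Z\colon Q\to\Pi$. We call $\operatorname{ev}_Z(n)$ the \emph{$Z$-coordinate} of $n$, and say that $n$ is \emph{supported on} a set of cycles if its other coordinates vanish. Let $\mathbf 1_Z\in\Pi$ be the idempotent of $Z$, and $\mathbf 1_\alpha=\sum_x\mathbf 1_{\alpha_x}$, $\mathbf 1_\beta=\sum_y\mathbf 1_{\beta_y}$. By Lemma~\ref{lem:products}, the following ideals are complete intersections of codimension three: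
\begin{align*}
J_\alpha&=\big(u-a,\ u-c,\ u(u-b)(u-d)\big)=\textstyle\bigcap_xI_{\alpha_x},\\
J_\beta&=\big(v-b,\ v-d,\ v(v-a)(v-c)\big)=\textstyle\bigcap_yI_{\beta_y},\\
J_\gamma&=\big(u-v,\ (u-a)(u-c),\ (u-b)(u-d)\big)=\textstyle\bigcap_{i,j}I_{\gamma_{ij}}.
\end{align*}

Let $N$ be the kernel of the evaluation map $Q\to\bigoplus_tR/I_t$ on the four triangles $t$. It contains
\[
p_a=[ua],\quad p_c=[uc],\quad q_b=[vb],\quad q_d=[vd],\quad z=a[ab],
\]
the first four because no triangle meets $u$ or $v$, and $z$ because $ab$ lies only on the triangle $wab$, whose ideal contains $a$. The vertex relations at $u$ and $v$ give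
\[
\rho:=[vu]=p_a+p_c=-(q_b+q_d).
\]
Let $N^0\subseteq N$ be generated by $p_a,p_c,q_b,q_d$, equivalently by $p_a,q_b,\rho$. The defining relations of $Q$ include
\begin{equation}\label{eq:rel}
(u-a)p_a=(u-c)p_c=(v-b)q_b=(v-d)q_d=(u-v)\rho=0 .
\end{equation}
Reading off in which direction each cycle traverses each edge gives the coordinates:
\begin{equation}\label{eq:table}
\begin{array}{c|rrr|rrr|rrrr|r}
 &\alpha_w&\alpha_b&\alpha_d&\beta_w&\beta_a&\beta_c&\gamma_{ab}&\gamma_{ad}&\gamma_{cb}&\gamma_{cd}&\varepsilon\\ \hline
p_a&1&1&1&0&0&0&1&1&0&0&0\\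
p_c&-1&-1&-1&0&0&0&0&0&1&1&0\\
q_b&0&0&0&1&1&1&-1&0&-1&0&0\\
q_d&0&0&0&-1&-1&-1&0&-1&0&-1&0\\
\rho&0&0&0&0&0&0&1&1&1&1&0\\
z&0&a&0&0&-a&0&a&0&0&0&a
\end{array}
\end{equation}

The permutation $\varsigma\colon a\leftrightarrow b,\ c\leftrightarrow d,\ u\leftrightarrow v$, fixing $w$, is an automorphism of $G$: it exchanges $wa\leftrightarrow wb$, $wc\leftrightarrow wd$, $bc\leftrightarrow da$, $ua\leftrightarrow vb$, $uc\leftrightarrow vd$ and fixes $ab,cd,uv$. It acts on $R$ and semilinearly on $Q$ by $[ij]\mapsto[\varsigma i\,\varsigma j]$. It permutes the triangles, so it preserves $N$; it exchanges $p_a\leftrightarrow q_b$, $p_c\leftrightarrow q_d$ and $J_\alpha\leftrightarrow J_\beta$, sends $\rho$ to $-\rho$, and maps $\alpha_w,\alpha_b,\alpha_d$ to $\beta_w,\beta_a,\beta_c$.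

\subsection{A filtration by complete intersections}

The table suggests filtering $N$ by the four families of cycles: $\rho$ lives on the $\gamma$'s alone, $p_a$ and $q_b$ add the $\alpha$'s and the $\beta$'s, and $z$ adds $\varepsilon$.

\begin{proposition}\label{prop:N}
\begin{enumerate}
\item[(a)] $R\rho\cong R/J_\gamma$.
\item[(b)] $N^0/R\rho\cong R/J_\alpha\oplus R/J_\beta$, the summands being generated by $p_a$ and $q_b$. An element of $N^0$ whose $\alpha$- and $\beta$-coordinates vanish lies in $R\rho$.
\item[(c)] $Q/N\cong\bigoplus_tR/I_t$, and $N/N^0\cong R/I_\varepsilon$ is generated by $z$. An element of $N$ whose $\varepsilon$-coordinate vanishes lies in $N^0$.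
\item[(d)] $N$ is $3$-perfect and $\operatorname{ev}\colon N\to\Pi$ is injective.
\item[(e)] $\operatorname{pd}D\le1$ and $\operatorname{Ext}^1(D,R)\cong N^\vee$ up to shift.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:rel}, $\rho=p_a+p_c$ is killed by $(u-a)(u-c)$, $\rho=-(q_b+q_d)$ is killed by $(v-b)(v-d)$, and $\rho$ is killed by $u-v$. Modulo $u-v$ we have $(v-b)(v-d)\equiv(u-b)(u-d)$, so $J_\gamma\rho=0$. Conversely $g\rho=0$ implies $g\in\bigcap I_{\gamma_{ij}}=J_\gamma$ by \eqref{eq:table}.

(b) The relation at $a$ reads $p_a=[aw]+[ab]+[ad]$, and the three terms are killed by $a$, $a-b$, $a-d$. With \eqref{eq:rel} this gives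
\begin{equation}\label{eq:pa}
a(a-b)(a-d)\,p_a=0=u(u-b)(u-d)\,p_a,\qquad (u-c)p_a=(u-c)(\rho-p_c)=(u-c)\rho .
\end{equation}
Hence $J_\alpha p_a\subseteq R\rho$, and applying $\varsigma$ gives $J_\beta q_b\subseteq R\rho$. So $R/J_\alpha\oplus R/J_\beta$ surjects onto $N^0/R\rho$. An element $n=hp_a+h'q_b+h''\rho$ has $\alpha$-coordinates $h\mathbf 1_\alpha$ and $\beta$-coordinates $h'\mathbf 1_\beta$. If these vanish, then $h\in J_\alpha$, $h'\in J_\beta$ and $n\in R\rho$. If $n\in R\rho$, they do vanish, which shows that the surjection is injective.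

(c) In $Q/N^0$ the five edges at $u$ and $v$ become zero, so the relations at $u$ and $v$ become trivial and the others become those of the wheel. Thus $Q/N^0$ is the module $Q'$ of Lemma~\ref{lem:wheel}, which gives the first two claims; in particular every $n\in N$ has the form $gz+n_0$ with $n_0\in N^0$. Its $\varepsilon$-coordinate is $ga$. If this vanishes, then $g\in I_\varepsilon$, so $n$ maps to zero in $N/N^0$.

(d) By (a)--(c), $N$ is an iterated extension of $3$-perfect modules. If $\operatorname{ev}(n)=0$, then $n\in N^0$ by (c), $n\in R\rho$ by (b), and $n=0$ by the proof of (a).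

(e) Each $R/I_t$ is $2$-perfect. The long exact sequence of $0\to N\to Q\to\bigoplus_tR/I_t\to0$ gives $\operatorname{Ext}^i(Q,R)\cong\operatorname{Ext}^i(N,R)$ for $i\ge3$. Since $D$ is a second syzygy of $Q$ by Lemma~\ref{lem:Q}, (F1) gives $\operatorname{Ext}^i(D,R)=0$ for $i\ge2$ and $\operatorname{Ext}^1(D,R)\cong N^\vee$.
\end{proof}

\begin{remark}
For the octahedron, $\dim W=12-5=7$ while there are $8$ triangles, so $Q\to\bigoplus_tR/I_t$ cannot be surjective and the analogue of (c) fails. By (K1) and Proposition~\ref{prop:tame}, $\mathcal A(G_{\mathrm{oct}})$ is not tame.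
\end{remark}

It remains to verify conditions (i) and (ii) of Proposition~\ref{prop:criterion}. At the generic point of each of the eleven flats, $N$ looks like the module of a single four-cycle; the conditions concern how the flats are glued along their intersections.

\section{The symmetric square of $N$}\label{sec:sym}

Since $N$ embeds in the commutative $R$-algebra $\Pi$, multiplication in $\Pi$ defines a map $S_2N\to\Pi$. It turns out to have kernel exactly $\tau$, which makes $S_2N/\tau$ computable from \eqref{eq:table}.

\begin{proposition}\label{prop:i}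
$S_2N/\tau$ is $3$-perfect.
\end{proposition}

\begin{proof}
Let $\pi\colon S_2N\to\Pi$, $nn'\mapsto\operatorname{ev}(n)\operatorname{ev}(n')$. By the filtration of Proposition~\ref{prop:N}, $N$ vanishes at all primes of height $\le3$ other than the eleven primes $I_Z$. At $I_Z$ exactly one cyclic quotient of the filtration survives, and it becomes the residue field $\kappa$ of $R_{I_Z}$; also $\Pi_{I_Z}=\kappa$. The injective map $\operatorname{ev}$ is therefore an isomorphism at $I_Z$, and $\pi$ localizes to the isomorphism $S_2\kappa\to\kappa$. So $\ker\pi$ has codimension $\ge4$ and $\ker\pi\subseteq\tau$. Conversely $\pi(\tau)=0$, because $\Pi$ is $3$-perfect. Thus $S_2N/\tau$ is isomorphic to the submodule $N\cdot N\subseteq\Pi$ generated by the products of the rows of \eqref{eq:table}. For $i\in\{a,c\}$ and $j\in\{b,d\}$,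
\begin{gather*}
p_ap_c=-\mathbf 1_\alpha,\qquad q_bq_d=-\mathbf 1_\beta,\qquad p_iq_j=-\mathbf 1_{\gamma_{ij}},\\
p_i^2=\mathbf 1_\alpha+\mathbf 1_{\gamma_{ib}}+\mathbf 1_{\gamma_{id}},\qquad q_j^2=\mathbf 1_\beta+\mathbf 1_{\gamma_{aj}}+\mathbf 1_{\gamma_{cj}},\\
zp_a=a\mathbf 1_{\alpha_b}+a\mathbf 1_{\gamma_{ab}},\quad zp_c=-a\mathbf 1_{\alpha_b},\quad zq_b=-a\mathbf 1_{\beta_a}-a\mathbf 1_{\gamma_{ab}},\quad zq_d=a\mathbf 1_{\beta_a},\\
z^2=a^2\big(\mathbf 1_\varepsilon+\mathbf 1_{\alpha_b}+\mathbf 1_{\beta_a}+\mathbf 1_{\gamma_{ab}}\big).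
\end{gather*}
So $N\cdot N$ is generated by $\mathbf 1_\alpha$, $a\mathbf 1_{\alpha_b}$, $\mathbf 1_\beta$, $a\mathbf 1_{\beta_a}$, the four $\mathbf 1_{\gamma_{ij}}$, and $a^2\mathbf 1_\varepsilon$. Grouping generators by their supports,
\[
N\cdot N=P_\alpha\oplus P_\beta\oplus\bigoplus_{i,j}R\mathbf 1_{\gamma_{ij}}\oplus Ra^2\mathbf 1_\varepsilon,\qquad P_\alpha=R\mathbf 1_\alpha+Ra\mathbf 1_{\alpha_b},\quad P_\beta=R\mathbf 1_\beta+Ra\mathbf 1_{\beta_a}.
\]
The summands $R\mathbf 1_{\gamma_{ij}}\cong R/I_{\gamma_{ij}}$ and $Ra^2\mathbf 1_\varepsilon\cong R/I_\varepsilon$ are $3$-perfect. In $P_\alpha$ the submodule $Ra\mathbf 1_{\alpha_b}\cong R/I_{\alpha_b}$ is $3$-perfect, and the quotient is $R/J'$ with $J'=\{g:g\mathbf 1_\alpha\in Ra\mathbf 1_{\alpha_b}\}$. We have $J'\subseteq I_{\alpha_w}\cap I_{\alpha_d}=(u-a,\,u-c,\,u(u-d))$ by Lemma~\ref{lem:products}. Conversely, on the flat of $\alpha_b$, where $u=a=c$, these three generators restrict to $0$, $0$, $a(a-d)$, all multiples of $a$. So $J'$ is this complete intersection and $P_\alpha$ is $3$-perfect. Finally $\varsigma$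 maps $P_\alpha$ to $R\mathbf 1_\beta+Rb\mathbf 1_{\beta_a}=P_\beta$, since $a=b$ on the flat of $\beta_a$.
\end{proof}

\begin{remark}
The submodule $\tau$ cannot be dropped from condition (i). The element $z\rho+a\,p_aq_b\in S_2N$ has image $a\mathbf 1_{\gamma_{ab}}-a\mathbf 1_{\gamma_{ab}}=0$ in $\Pi$, so it lies in $\tau$. It is nonzero: $\rho$ has degree zero and $\operatorname{ev}(\rho)\ne0$, and $z$ generates $N/N^0\neq0$ in degree one, so their classes in $N/\mathfrak mN$ are independent and the element maps to $z\rho\ne0$ in $S_2(N/\mathfrak mN)$. Hence $S_2N$ itself is not $3$-perfect.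
\end{remark}

\section{The module $\operatorname{Tor}_3(N,N)$}\label{sec:tor}

Condition (ii) concerns $C=N^\vee$, for which we have no coordinates. We first translate it back to $N$.

\begin{lemma}\label{lem:totor}
Let $N$ be $3$-perfect and $C=N^\vee$. Then $(S_2C)^\vee$ is, up to shift, a direct summand of $\operatorname{Tor}_3^R(N,N)$.
\end{lemma}

\begin{proof}
In characteristic zero $S_2C$ is a summand of $C\otimes C$, so it suffices to show $(C\otimes C)^\vee\cong\operatorname{Tor}_3(N,N)$. Choose a homogeneous regular sequence of length three in $\operatorname{ann}C$, generating an ideal $\mathfrak c$. Rees' lemma states that $\operatorname{Ext}^3_R(K,R)\cong\operatorname{Hom}_R(K,R/\mathfrak c)$ up to a fixed shift, naturally in modules $K$ killed by $\mathfrak c$. Applying it to $C\otimes C$ and to $C$,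
\[
(C\otimes C)^\vee\cong\operatorname{Hom}(C\otimes C,R/\mathfrak c)\cong\operatorname{Hom}\big(C,\operatorname{Hom}(C,R/\mathfrak c)\big)\cong\operatorname{Hom}(C,C^\vee)\cong\operatorname{Hom}(C,N).
\]
If $P_\bullet$ is a free resolution of $N$ of length three, then $P_2^*\to P_3^*\to C\to0$ is exact, so $\operatorname{Hom}(C,N)=\ker(P_3\otimes N\to P_2\otimes N)=\operatorname{Tor}_3(N,N)$.
\end{proof}

So it suffices to show that $T=\operatorname{Tor}_3(N,N)$ is $3$-perfect. We filter the first argument. If $J$ is generated by a regular sequence $g_1,g_2,g_3$, the Koszul complex resolves $R/J$, and its last differential gives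
\[
\operatorname{Tor}_3(R/J,N)=(0:_NJ)=\{n\in N:Jn=0\}.
\]
(For the single four-cycle, $N=R/J$ and $T=R/J$.) All modules in the filtration of $N$ have projective dimension three, so $\operatorname{Tor}_4$ vanishes on them and Proposition~\ref{prop:N} gives exact sequences
\begin{gather}
0\to\operatorname{Tor}_3(N^0,N)\to T\xrightarrow{\ \pi_1\ }(0:_NI_\varepsilon),\label{eq:T1}\\
0\to(0:_NJ_\gamma)\to\operatorname{Tor}_3(N^0,N)\xrightarrow{\ \pi_2\ }(0:_NJ_\alpha)\oplus(0:_NJ_\beta).\label{eq:T2}
\end{gather}
We compute the four colon modules, and then show that $\pi_1$ and $\pi_2$ are onto. Surjectivity is needed because a submodule of a $3$-perfect module need not be $3$-perfect.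

\subsection{The colon modules}

Let $J$ be one of $J_\alpha,J_\beta,J_\gamma,I_\varepsilon$. Then $J\subseteq I_Z$ exactly when $I_Z$ is a minimal prime of $J$, that is, when $Z$ belongs to the corresponding family. Since $\operatorname{ev}$ is injective on $N$ and each $R/I_Z$ is a domain, $(0:_NJ)$ is the set of elements of $N$ supported on that family.

\begin{lemma}\label{lem:colon}
The following equalities hold, and all four modules are $3$-perfect.
\begin{enumerate}
\item[(a)] $(0:_NJ_\gamma)=R\rho$.
\item[(b)] $(0:_NJ_\alpha)=\langle(u-v)p_a,\ (u-b)(u-d)p_a\rangle$, and $(0:_NJ_\beta)=\langle(v-u)q_b,\ (v-a)(v-c)q_b\rangle$.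
\item[(c)] $(0:_NI_\varepsilon)=R\,(u-a)(v-a)z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The element $\rho$ is supported on the $\gamma$'s. An element supported on the $\gamma$'s lies in $N^0$ and then in $R\rho\cong R/J_\gamma$, by Proposition~\ref{prop:N}(c),(b),(a).

(b) Outside the $\alpha$'s, $p_a$ has nonzero coordinates only on $\gamma_{ab}$ and $\gamma_{ad}$, where $u-v$ and $(u-b)(u-d)$ vanish. So both elements are supported on the $\alpha$'s. Let $n$ be supported on the $\alpha$'s. Then $n\in N^0$, the coefficient of $q_b$ in $n$ lies in $J_\beta$, and $J_\beta q_b\subseteq R\rho$; so $n=hp_a+h'\rho$. Vanishing on $\gamma_{cb},\gamma_{cd}$ and on $\gamma_{ab},\gamma_{ad}$ gives, by Lemma~\ref{lem:products},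
\[
h'\in\big(u-v,\ u-c,\ (u-b)(u-d)\big),\qquad h+h'\in\big(u-v,\ u-a,\ (u-b)(u-d)\big).
\]
Hence $h=(u-v)h_1+(u-a)h_2+(u-c)h_3+(u-b)(u-d)h_4$. By \eqref{eq:rel} and \eqref{eq:pa},
\[
n-\big((u-v)h_1+(u-b)(u-d)h_4\big)p_a=\big((u-c)h_3+h'\big)\rho .
\]
The left side is supported on the $\alpha$'s and the right side on the $\gamma$'s, so both are zero. This proves the first equality. Taking $\alpha$-coordinates identifies $(0:_NJ_\alpha)$ with $\mathfrak j\mathbf 1_\alpha\subseteq R\mathbf 1_\alpha\cong R/J_\alpha$, where $\mathfrak j$ is the ideal of $R/J_\alpha$ generated by $u-v$ and $(u-b)(u-d)$. The quotient $(R/J_\alpha)/\mathfrak j=R/(u-a,\,u-c,\,u-v,\,(u-b)(u-d))$ is a complete intersection of codimension four. In the long exact sequence, $\operatorname{Ext}^i(\mathfrak j,R)$ lies between $\operatorname{Ext}^i(R/J_\alpha,R)$ and $\operatorname{Ext}^{i+1}((R/J_\alpha)/\mathfrak j,R)$, and both vanish for $i\ne3$. So $\mathfrak j$ is $3$-perfect. The statement for $J_\beta$ follows by applying $\varsigma$.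

(c) The form $u-a$ vanishes on the flats of $\alpha_b$ and $\gamma_{ab}$, and $v-a$ on that of $\beta_a$, so $(u-a)(v-a)z$ is supported on $\varepsilon$. Its coordinate there is nonzero, so it generates a module isomorphic to $R/I_\varepsilon$. Let $n=gz+hp_a+h'q_b+h''\rho$ be supported on $\varepsilon$. Vanishing on $\alpha_d$ and $\alpha_b$ gives $h\in I_{\alpha_d}$ and $ga+h\in I_{\alpha_b}$, so $ga$ lies in $I_{\alpha_b}+I_{\alpha_d}=I_\varepsilon+(u-a)$. This is a prime not containing $a$, so it contains $g$. Vanishing on $\beta_c$ and $\beta_a$ gives $h'\in I_{\beta_c}$ and $-ga+h'\in I_{\beta_a}$, so $g\in I_{\beta_a}+I_{\beta_c}=I_\varepsilon+(v-a)$. In $R/I_\varepsilon=\mathbb C[a,u,v]$ the image of $g$ is thus divisible by $(u-a)(v-a)$, say $g\equiv g_1(u-a)(v-a)$. Then $n$ and $g_1(u-a)(v-a)z$ have the same coordinates and are equal.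
\end{proof}

\subsection{Surjectivity of $\pi_1$ and $\pi_2$}

We do not have a resolution of $N$, but we can resolve cyclic submodules. For $n\in N$ the inclusion $Rn\subseteq N$ induces $\operatorname{Tor}_3(Rn,N)\to T$, and the composite with $\pi_1$ is computed by any map of resolutions lifting $Rn\to N/N^0$; likewise for $\pi_2$ and $n\in N^0$. The natural choices for $n$ are the generators $z$, $p_a$, $q_b$ of the cyclic quotients.

\begin{lemma}\label{lem:pi1}
The map $\pi_1$ is surjective.
\end{lemma}

\begin{proof}
The coordinates of $z$ are $\pm a\ne0$ on $\varepsilon,\alpha_b,\beta_a,\gamma_{ab}$ and zero elsewhere, so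
\[
\operatorname{ann}(z)=I_\varepsilon\cap I_{\alpha_b}\cap I_{\beta_a}\cap I_{\gamma_{ab}}=\mathfrak b:=\big(a-b,\ (c-a)(v-a),\ (d-a)(u-a)\big).
\]
The second equality is Lemma~\ref{lem:products}: the choices $(c-a,d-a)$, $(c-a,u-a)$, $(v-a,d-a)$, $(v-a,u-a)$ give the four primes in this order. The composite $R/\mathfrak b\cong Rz\to N\to N/N^0\cong R/I_\varepsilon$ is the natural projection. With $I_\varepsilon=(a-b,c-a,d-a)$, it lifts to the multiplicative map of Koszul complexes $e_1\mapsto e_1'$, $e_2\mapsto(v-a)e_2'$, $e_3\mapsto(u-a)e_3'$, which in degree three is multiplication by $(v-a)(u-a)$. So the composite $(0:_N\mathfrak b)=\operatorname{Tor}_3(Rz,N)\to T\to(0:_NI_\varepsilon)$ is multiplication by $(v-a)(u-a)$. It sends $z\in(0:_N\mathfrak b)$ to the generator found in Lemma~\ref{lem:colon}(c).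
\end{proof}

The element $p_a$ is supported on five cycles, and we describe its annihilator as a determinantal ideal. Put $\mu=(a-b)(a-d)$ and
\[
g_1=(c-a)(v-a),\qquad g_2=(c-a)\mu,\qquad g_3=a\mu .
\]

\begin{lemma}\label{lem:annp}
$\operatorname{ann}(p_a)=\mathfrak a:=(u-a,g_1,g_2,g_3)$. The complex $F\colon0\to R^2\to R^3\to R$ with maps given by the rows $\sigma_1=(\mu,-(v-a),0)$, $\sigma_2=(0,a,-(c-a))$ and by $(g_1,g_2,g_3)$ resolves $R/(g_1,g_2,g_3)$, and $F\otimes(R\xrightarrow{u-a}R)$ resolves $R/\mathfrak a$.
\end{lemma}

\begin{proof}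
The $2\times2$ minors of the matrix with rows $\sigma_1,\sigma_2$, deleting columns $1,2,3$, are $g_1,-g_2,g_3$. Their common zeros satisfy either $c=a$ and $a\mu=0$, or $v=a$ and $\mu=0$; so the minimal primes of $(g_1,g_2,g_3)$ are
\[
(c-a,a),\quad(c-a,a-b),\quad(c-a,a-d),\quad(v-a,a-b),\quad(v-a,a-d),
\]
all of height two. The Hilbert--Burch theorem says that for a $2\times3$ matrix whose maximal minors generate an ideal of height two, the complex formed by the matrix and the signed minors is exact; this is $F$. The $g_i$ do not involve $u$, so $u-a$ is a nonzerodivisor modulo them. Hence the tensor product resolves $R/\mathfrak a$, which is $3$-perfect. The minimal primes of $\mathfrak a$ arise from the five primes by adjoining $u-a$; they are $I_{\alpha_w},I_{\alpha_b},I_{\alpha_d},I_{\gamma_{ab}},I_{\gamma_{ad}}$, whose intersection is $\operatorname{ann}(p_a)$ by \eqref{eq:table}. By (F4) it remains to see that $\mathfrak a$ generates the maximal ideal at each of them. At the first three, $v-a$ is a unit, so $g_1$ yields $c-a$; at the last two, $c-a$ is a unit, so $g_1$ yields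 $v-a$. At each of the five primes exactly one of the factors $a$, $a-b$, $a-d$ of $g_3$ is a nonunit, namely the one listed, so $g_3$ yields it.
\end{proof}

\begin{lemma}\label{lem:pi2}
The map $\pi_2$ is surjective.
\end{lemma}

\begin{proof}
The term of degree three in the resolution of $Rp_a\cong R/\mathfrak a$ is $R^2$, with differential having components $(m_1,m_2)\mapsto m_1\sigma_1+m_2\sigma_2$ and $\pm(u-a)$. Therefore $\operatorname{Tor}_3(Rp_a,N)$ is the set of $(m_1,m_2)\in N^2$ with
\begin{equation}\label{eq:torp}
(u-a)m_1=(u-a)m_2=0,\qquad\mu m_1=0,\qquad(v-a)m_1=am_2,\qquad(c-a)m_2=0 .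
\end{equation}
The composite $Rp_a\to N^0\to N^0/R\rho=R/J_\alpha\oplus R/J_\beta$ is the projection $R/\mathfrak a\to R/J_\alpha$ into the first summand. Write $J_\alpha=(h_1,h_2,u-a)$ with $h_1=c-a$, $h_2=a\mu$, and use these generators to identify $\operatorname{Tor}_3(R/J_\alpha,N)$ with $(0:_NJ_\alpha)$. Let $e_1,e_2,e_3$ be the basis of $F_1$ and $\eta_1,\eta_2$ the basis in degree one of the Koszul complex of $h_1,h_2$. As $g_1=(v-a)h_1$, $g_2=\mu h_1$, $g_3=h_2$, we lift by $e_1\mapsto(v-a)\eta_1$, $e_2\mapsto\mu\eta_1$, $e_3\mapsto\eta_2$. Then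
\[
\sigma_1\mapsto\mu(v-a)\eta_1-(v-a)\mu\eta_1=0,\qquad\sigma_2\mapsto h_2\eta_1-h_1\eta_2,
\]
and the latter is the boundary of $-\eta_1\wedge\eta_2$. So in degree two the lift is $(r_1,r_2)\mapsto-r_2$. Tensoring with the identity of $R\xrightarrow{u-a}R$ shows that $\operatorname{Tor}_3(Rp_a,N)\to(0:_NJ_\alpha)\oplus(0:_NJ_\beta)$ is $(m_1,m_2)\mapsto(\pm m_2,0)$. It remains to complete each generator in Lemma~\ref{lem:colon}(b) to a solution of \eqref{eq:torp}. All multiples of $p_a$ are killed by $u-a$.
\begin{itemize}
\item $(m_1,m_2)=(-ap_a,\ (u-v)p_a)$. Here $\mu m_1=-g_3p_a=0$; next $am_2-(v-a)m_1=a(u-v)p_a+a(v-a)p_a=a(u-a)p_a=0$; and $(c-a)m_2=-(u-v)(u-c)p_a=-(u-v)(u-c)\rho=0$ by \eqref{eq:pa} and \eqref{eq:rel}.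
\item $(m_1,m_2)=(0,\ \mu p_a)$, where $\mu p_a=(u-b)(u-d)p_a$. Here $am_2=g_3p_a=0$ and $(c-a)m_2=g_2p_a=0$.
\end{itemize}
So the image of $\pi_2$ contains the first summand. The automorphism $\varsigma$ preserves $N$, $N^0$ and $R\rho$ and exchanges the two summands of $N^0/R\rho$, so the image contains the second summand as well.
\end{proof}

\begin{proposition}\label{prop:ii}
$T=\operatorname{Tor}_3(N,N)$ is $3$-perfect, and so is $(S_2C)^\vee$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:pi1} and~\ref{lem:pi2}, the sequences \eqref{eq:T1} and \eqref{eq:T2} are short exact, so $T$ is an iterated extension of the modules of Lemma~\ref{lem:colon}. The second claim follows from Lemma~\ref{lem:totor}.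
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\subsection{The graph $G$}

\begin{proof}[Proof of Theorem~\ref{thm:A} and Theorem~\ref{thm:B}(1)]
Propositions~\ref{prop:N}, \ref{prop:i} and~\ref{prop:ii} verify the hypotheses of Proposition~\ref{prop:criterion}, so the essential arrangement of $G$ is tame. By Proposition~\ref{prop:tame} it is gentle and $S/I_0=S/I$ is a Cohen--Macaulay domain. By Lemma~\ref{lem:ess}, $\mathcal A(G)$ itself is tame and gentle, and its ring $R[s]/I_0$ is a polynomial ring in one variable over a Cohen--Macaulay domain. Since $G/uv=G_{\mathrm{oct}}$, the conjecture fails for $G$, and the restriction of $\mathcal A(G)$ to $x_u=x_v$ is $\mathcal A(G_{\mathrm{oct}})$, which is not gentle by (K1).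
\end{proof}

\subsection{Adding a vertex over a clique}

To enlarge the counterexample we need an operation that preserves tameness and keeps $G$ as an induced subgraph. Adding a vertex joined to a clique changes $\operatorname{Der}$ only by a free summand, because the coefficients of a logarithmic derivation along a clique can be interpolated by a polynomial.

\begin{lemma}\label{lem:clique}
Let $\Gamma'$ be obtained from $\Gamma$ by adding a vertex $k$ adjacent exactly to the vertices of a nonempty clique $K$ of $\Gamma$. If $\mathcal A(\Gamma)$ is tame, then $\mathcal A(\Gamma')$ is tame.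
\end{lemma}

\begin{proof}
Let $R$ be the polynomial ring on the vertices of $\Gamma$ and $R'=R[x_k]$.

\emph{Interpolation.} Let $(g_j)\in R^K$ satisfy $g_i-g_j\in(x_i-x_j)$ for $i,j\in K$. We claim that there is a unique $h\in R[x_k]$ of degree less than $|K|$ in $x_k$ with $h(x_j)=g_j$ for $j\in K$. Uniqueness holds because the $x_j$ are $|K|$ distinct elements of a domain. For existence we induct on $|K|$, the case $|K|=1$ being $h=g_j$. Fix $j_1\in K$ and write $g_j-g_{j_1}=(x_j-x_{j_1})g'_j$ for $j\ne j_1$. For distinct $i,j\neq j_1$, modulo $x_i-x_j$ we have $0\equiv g_i-g_j\equiv(x_j-x_{j_1})(g'_i-g'_j)$, and the prime $x_i-x_j$ does not divide $x_j-x_{j_1}$; so $g'_i-g'_j\in(x_i-x_j)$. If $h_1$ interpolates the $g'_j$, then $h=g_{j_1}+(x_k-x_{j_1})h_1$ works.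

\emph{Splitting.} For $\theta=\sum g_j\partial_j\in\operatorname{Der}(\mathcal A(\Gamma))$ the coefficients $(g_j)_{j\in K}$ satisfy the hypothesis, since $K$ is a clique; let $h_\theta$ interpolate them. Then $\theta+h_\theta\partial_k$ sends $x_k-x_j$ to $h_\theta(x_k)-h_\theta(x_j)\in(x_k-x_j)$, so it lies in $\operatorname{Der}(\mathcal A(\Gamma'))$. By uniqueness this lift is $R$-linear; extend it $R'$-linearly. Conversely, expanding in powers of $x_k$ shows that the components of $\theta'\in\operatorname{Der}(\mathcal A(\Gamma'))$ at the vertices of $\Gamma$ form an element of $R'\otimes\operatorname{Der}(\mathcal A(\Gamma))$. Subtracting its lift leaves $g\partial_k$ with $g$ divisible by each $x_k-x_j$, $j\in K$, hence a multiple of $\delta=\prod_{j\in K}(x_k-x_j)\,\partial_k$. So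
\[
\operatorname{Der}(\mathcal A(\Gamma'))\cong\big(R'\otimes\operatorname{Der}(\mathcal A(\Gamma))\big)\oplus R'\delta,
\]
and $\Omega^p(\mathcal A(\Gamma'))\cong R'\otimes\big(\Omega^p(\mathcal A(\Gamma))\oplus\Omega^{p-1}(\mathcal A(\Gamma))\big)$ has projective dimension $\le p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
The graph $G$ has the Hamiltonian cycle $a\,w\,b\,v\,d\,c\,u\,a$. Adding a vertex joined to the two ends of an edge of a Hamiltonian cycle gives a graph that again has a Hamiltonian cycle. Repeating this yields, for each $n\ge7$, a graph on $n$ vertices that is $2$-connected (deleting a vertex leaves a spanning path) and contains $G$ as an induced subgraph, so that $G_{\mathrm{oct}}$ is obtained from it. Its arrangement is tame by Lemma~\ref{lem:clique}, hence gentle by Lemma~\ref{lem:ess} and Proposition~\ref{prop:tame}. For $n\le6$, obtaining the six-vertex graph $G_{\mathrm{oct}}$ allows no deletion of a vertex and no contraction, so $G_{\mathrm{oct}}$ is obtained only from itself, and the conjecture holds by (K2).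
\end{proof}

\subsection{Subdividing an edge}

The idea is to recover both ideals of $\Gamma$ from those of $\Gamma'$ by intersecting with a subring. For $I_0$ this subring is the degree-zero part of a grading in which the new coordinate has degree one.

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $\mathcal A=\mathcal A(\Gamma)=\{f_1,\dots,f_m\}$ over $R$, with $f_m=x_i-x_j$ the form of the subdivided edge. Let $k$ be the new vertex and use $y=x_i-x_k$ as the new coordinate. Then $\mathcal A'=\mathcal A(\Gamma')=\{f_1,\dots,f_{m-1},\,y,\,f_m-y\}$ over $R[y]$, with parameters $s_1,\dots,s_{m-1},s_y,s'$. Put $\sigma=s_y+s'$ and $t=s_y$. The ambient ring of $\mathcal A'$ is $S'=S[y,t]$ with $S=R[s_1,\dots,s_{m-1},\sigma]$, and we view $S$ as the ambient ring of $\mathcal A$, with $\sigma$ in the role of $s_m$. Grade $S'$ by $\deg y=\deg t=1$ and $S'_0=S$.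

\emph{Claim: $I_0(\mathcal A')\cap S=I_0(\mathcal A)$.} Let $\theta$ be an $R[y]$-combination of the $\partial_{x_l}$. A derivation $\theta+h\partial_y$ is logarithmic for $\mathcal A'$ if and only if $\theta(f_l)\in(f_l)$ for $l<m$, $h=yh'$, and $\theta(f_m)-yh'=(f_m-y)\kappa$ for some $h',\kappa\in R[y]$. With $g=h'-\kappa$ the last condition reads $\theta(f_m)=f_m\kappa+yg$. So elements of $\operatorname{Der}(\mathcal A')$ correspond to triples $(\theta,\kappa,g)$ with these properties, and the generator of $I_0(\mathcal A')$ given by a triple is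
\[
\sum_{l<m}s_l\frac{\theta(f_l)}{f_l}+s_yh'+s'\kappa=\sum_{l<m}s_l\frac{\theta(f_l)}{f_l}+\sigma\kappa+tg .
\]
The conditions on triples are homogeneous in $y$ if $\theta,\kappa$ have degree $e$ and $g$ has degree $e-1$, and the generator given by such a triple is homogeneous of degree $e\ge0$ in $S'$. So $I_0(\mathcal A')$ is a homogeneous ideal, and its degree-zero part $I_0(\mathcal A')\cap S$ is generated by the generators with $e=0$. For these $g=0$ and $\theta(f_m)=f_m\kappa$, so $\theta\in\operatorname{Der}(\mathcal A)$ and the generator is $\theta(\ell_{\mathcal A})$. Every $\theta\in\operatorname{Der}(\mathcal A)$ occurs.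

\emph{Claim: $I(\mathcal A')\cap S=I(\mathcal A)$.} On $\mathcal L(\mathcal A')$ the equation for $\partial_y$ is $s_y/y=s'/(f_m-y)$. Calling this value $\lambda$, we get $\sigma=\lambda f_m$, and the remaining equations read $\sum_{l<m}s_l\,df_l/f_l+\lambda\,df_m=0$. Where $f_m\neq0$ we have $\lambda=\sigma/f_m$, so forgetting $y$ and $t$ gives a point of $\mathcal L(\mathcal A)$. Every point of $\mathcal L(\mathcal A)$ arises: take any $y\ne0,f_m$, put $\lambda=\sigma/f_m$, $s_y=\lambda y$, $s'=\lambda(f_m-y)$. By Lemma~\ref{lem:sat}, $\mathcal L(\mathcal A')$ is irreducible and maps onto the complement of $\mathcal A'$, so its open subset $\{f_m\ne0\}$ is nonempty and dense. Hence an element of $S$ vanishes on $\mathcal L(\mathcal A')$ if and only if it vanishes on $\mathcal L(\mathcal A)$.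

If $\mathcal A'$ is gentle, the two claims give $I_0(\mathcal A)=I(\mathcal A)$. For the last statement, suppose a graph with gentle arrangement has an induced subgraph isomorphic to a subdivision of $G_{\mathrm{oct}}$. By (K3) and Lemma~\ref{lem:ess} the arrangement of this subgraph is gentle. Undoing the subdivisions one at a time shows that $\mathcal A(G_{\mathrm{oct}})$ is gentle, contradicting (K1).
\end{proof}

\begin{thebibliography}{9}

\bibitem{KKMSW}
Thomas Kahle, Lukas K\"uhne, Leonie M\"uhlherr, Bernd Sturmfels, Maximilian Wiesmann,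
\emph{Arrangements and Likelihood}, arXiv:2411.09508 (2024).

\end{thebibliography}
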